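# Nested compact sets of positive finite packing measure, one for each exponent

## 1. One compact set for each exponent below the packing dimension

Throughout, $\mathcal P^\alpha$ is the $\alpha$-dimensional packing measure on $\mathbb R^d$ and $\dim_{\mathcal P}$ is the packing dimension; both are recalled in Section 2.

**Theorem 1.** Let $K\subset\mathbb R^d$ be compact with $s=\dim_{\mathcal P}K>0$. There are compact sets $E_\alpha\subset K$ $(0<\alpha<s)$ with $0<\mathcal P^\alpha(E_\alpha)<\infty$ for all $\alpha$ and $E_\alpha\subset E_\beta$ for $\alpha\le\beta$.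

**Theorem 2.**
(a) In Theorem 1 one can moreover have: $\mathcal P^\alpha(E_\alpha)$ is bounded above and bounded away from $0$ on each compact subinterval of $(0,s)$; $E_\alpha=\bigcap_{\alpha<\beta<s}E_\beta$; and all $E_\alpha$ contain a common point $x_0$, so that the family extends to $\alpha=0$ by $E_0=\{x_0\}$, with $\mathcal P^0(E_0)=1$.
(b) A family as in Theorem 1 but indexed by $(0,s]$ exists if and only if $\mathcal P^s(K)>0$.
(c) Theorem 1 holds for every analytic (in particular every Borel) set $A\subset\mathbb R^d$ with $\dim_{\mathcal P}A=s>0$ in place of $K$ (with compact $E_\alpha\subset A$).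

The question whether such an increasing family exists comes from F. Bayart, "Multifractal spectra of typical and prevalent measures", arXiv:1207.1004 (2012). For one exponent at a time, a theorem of H. Joyce and D. Preiss provides the set: if $0<\alpha<s$, then $K$ contains a compact $E_\alpha$ with $0<\mathcal P^\alpha(E_\alpha)<\infty$. Theorem 1 asks for all these sets at once, ordered by inclusion.

Here is what the order forces. Recall that if $\mathcal P^\alpha(E)<\infty$ then $\mathcal P^\beta(E)=0$ for $\beta>\alpha$. So in a family as in Theorem 1, for each $\beta$ the union $\bigcup_{\alpha<\beta}E_\alpha$ is $\mathcal P^\beta$-null: by monotonicity it is the union of a sequence $E_{\alpha_n}$ with $\alpha_n\uparrow\beta$, and each term is $\mathcal P^\beta$-null. Hence the layer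
$$L_\beta=E_\beta\setminus\bigcup_{\alpha<\beta}E_\alpha$$
carries all of the $\mathcal P^\beta$-measure of $E_\beta$. These layers are pairwise disjoint, and there is one for every real $\beta\in(0,s)$. We must therefore fit a continuum of disjoint layers into $K$, the layer with label $\beta$ being exactly $\beta$-dimensional with positive finite measure, and such that the layers with labels at most $\beta$, although uncountably many, together have finite $\mathcal P^\beta$-measure. Countable subadditivity is of no direct help with an uncountable union. This is the difficulty.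

## 2. Packing measure and two mass tests

Write $B(x,r)$ for the closed Euclidean ball.

**Definition (packing measure).** For $E\subset\mathbb R^d$, $\alpha\ge0$, $\delta>0$, let
$$\mathcal P^\alpha_\delta(E)=\sup\sum_i(2r_i)^\alpha,$$
the supremum being over families of disjoint balls $B(x_i,r_i)$ with $x_i\in E$ and $r_i\le\delta$. Put $\mathcal P^\alpha_0(E)=\lim_{\delta\to0}\mathcal P^\alpha_\delta(E)$ and
$$\mathcal P^\alpha(E)=\inf\Bigl\{\sum_i\mathcal P^\alpha_0(E_i):\ E\subset\bigcup_iE_i\Bigr\},$$
the infimum being over countable covers.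

The last step is needed because $\mathcal P^\alpha_0$ is not countably subadditive. Take $E=\mathbb Q\cap[0,1]$ and $0<\alpha<1$. The balls with centres $j2^{-k}$, $0\le j\le2^k$, and radius $2^{-k-2}$ are disjoint, so $\mathcal P_0^\alpha(E)\ge\lim_k(2^k+1)2^{-(k+1)\alpha}=\infty$. But a single point has $\mathcal P_\delta^\alpha(\{x\})\le(2\delta)^\alpha\to0$, so $\mathcal P^\alpha(E)=0$. For $\alpha=0$ each ball contributes $1$, and $\mathcal P^0$ is counting measure.

**Definition (packing dimension).** $\dim_{\mathcal P}E=\inf\{\alpha\ge0:\mathcal P^\alpha(E)=0\}$.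

We use the following standard facts (Tricot; see Mattila, *Geometry of Sets and Measures in Euclidean Spaces*, Ch. 5).

1. $\mathcal P^\alpha$ is a countably subadditive Borel regular outer measure.
2. If $\mathcal P^\beta(E)<\infty$ then $\mathcal P^\alpha(E)=0$ for $\alpha>\beta$. (Indeed $\mathcal P^\alpha_\delta\le(2\delta)^{\alpha-\beta}\mathcal P^\beta_\delta$.) Hence $\mathcal P^\alpha(E)=\infty$ for $\alpha<\dim_{\mathcal P}E$, and $0<\mathcal P^\alpha(E)<\infty$ implies $\dim_{\mathcal P}E=\alpha$.
3. $\dim_{\mathcal P}$ is monotone and countably stable: $\dim_{\mathcal P}\bigcup_iE_i=\sup_i\dim_{\mathcal P}E_i$.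
4. $\dim_{\mathcal P}E\le\overline{\dim}_BE$ for bounded $E$, where $\overline{\dim}_BE=\limsup_k\frac1k\log_2D_k(E)$ and $D_k(E)$ is the number of dyadic cubes of side $2^{-k}$ that meet $E$.

We estimate $\mathcal P^\alpha$ by comparing it with a measure. Note the asymmetry between the two parts: the upper bound needs all small scales, the lower bound needs only a sequence of scales at each point.

**Lemma 3.** Let $\nu$ be a finite Borel measure on $\mathbb R^d$ and $\alpha>0$.
(1) If $\nu(B(x,t))\ge c\,t^\alpha$ for all $x\in E$ and $0<t\le t_0$, then $\mathcal P^\alpha(E)\le2^\alpha c^{-1}\nu(\mathbb R^d)$.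
(2) If $A$ is Borel and $\liminf_{t\to0}t^{-\alpha}\nu(B(x,t))\le C$ for all $x\in A$, where $0<C<\infty$, then $\nu(A)\le2C(5/2)^\alpha\mathcal P^\alpha(A)$.

**Proof of (1).** For disjoint balls $B(x_i,r_i)$ with $x_i\in E$ and $r_i\le t_0$,
$$\sum(2r_i)^\alpha\le2^\alpha c^{-1}\sum\nu(B(x_i,r_i))\le2^\alpha c^{-1}\nu(\mathbb R^d).$$
So $\mathcal P^\alpha(E)\le\mathcal P^\alpha_0(E)\le2^\alpha c^{-1}\nu(\mathbb R^d)$.

**Proof of (2).** Let $A'\subset A$ and $\delta>0$. Since $2C>C$, every $x\in A'$ has arbitrarily small $t$ with $\nu(B(x,t))\le2Ct^\alpha$. Writing $t=5r$, we see that every $x\in A'$ is the centre of some ball $B(x,r)$ with $r\le\delta$ and $\nu(B(x,5r))\le2C(5r)^\alpha$. By the $5r$-covering lemma there are countably many disjoint balls $B(x_i,r_i)$ among these with $A'\subset\bigcup_iB(x_i,5r_i)$. With $\nu^*$ the outer measure of $\nu$,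
$$\nu^*(A')\le\sum_i2C\,5^\alpha r_i^\alpha=2C(5/2)^\alpha\sum_i(2r_i)^\alpha\le2C(5/2)^\alpha\mathcal P^\alpha_\delta(A').$$
Let $\delta\to0$: $\nu^*(A')\le2C(5/2)^\alpha\mathcal P_0^\alpha(A')$. For a countable cover $(A_i)$ of $A$, apply this to $A'=A\cap A_i$ and sum to get $\nu(A)\le2C(5/2)^\alpha\sum_i\mathcal P^\alpha_0(A_i)$. Take the infimum over covers. $\square$

As a first use, take $d=1$, an interval $A=[x,y]$ with $x<y$, $\alpha=1$ and $\nu$ the Lebesgue measure on $A$. Then $\nu(B(z,t))\le2t$, so $\mathcal P^1(A)>0$, and hence $\mathcal P^\alpha(A)=\infty$ for every $\alpha<1$.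

We also recall, with its reference, the theorem we started from (H. Joyce and D. Preiss, *On the existence of subsets of finite positive packing measure*, Mathematika 42 (1995)): an analytic set $A\subset\mathbb R^d$ with $\mathcal P^\alpha(A)=\infty$ contains a compact subset of positive finite $\mathcal P^\alpha$-measure. It serves in the examples of Section 3 and in the proof of Theorem 2(b),(c). The proof of Theorem 1 does not use it.

## 3. Finitely many exponents, rational exponents, and a rational family that cannot be completed

For finitely many exponents $\alpha_1<\dots<\alpha_r$ in $(0,s)$ there is nothing to do beyond Joyce–Preiss. Choose compact $C_j\subset K$ with $0<\mathcal P^{\alpha_j}(C_j)<\infty$ and let $E_{\alpha_j}=C_1\cup\dots\cup C_j$. The sets $C_1,\dots,C_{j-1}$ are $\mathcal P^{\alpha_j}$-null, so $\mathcal P^{\alpha_j}(E_{\alpha_j})=\mathcal P^{\alpha_j}(C_j)$.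

For all real exponents, the same formula $\bigcup_{\beta\le\alpha}C_\beta$ may fail badly. In $K=[0,1]$, choose for each $\beta\in(0,1)$ a compact $C_\beta\subset[0,1]$ with $0<\mathcal P^\beta(C_\beta)<\infty$, and add to it the point $\beta$, which changes nothing in its measure. Then $\bigcup_{\beta\le\alpha}C_\beta\supset(0,\alpha]$, whose $\mathcal P^\alpha$-measure is infinite.

A sensible next attempt is to treat a countable dense set of exponents first and then pass to limits. The first half works: given compact $E_\alpha\subset E_\beta$ with $\mathcal P^\beta(E_\beta)>0$, $\mathcal P^\alpha(E_\alpha)<\infty$ and $\alpha<\gamma<\beta$, we have $\mathcal P^\gamma(E_\beta)=\infty$, so there is a compact $D\subset E_\beta$ with $0<\mathcal P^\gamma(D)<\infty$. The set $E_\gamma=E_\alpha\cup D$ lies between $E_\alpha$ and $E_\beta$, and $\mathcal P^\gamma(E_\gamma)=\mathcal P^\gamma(D)$ because $\mathcal P^\gamma(E_\alpha)=0$. So we can insert exponents one after another.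

The passage to limits is where it stops. At a new exponent $\alpha$ the set $E_\alpha$ must satisfy
$$\bigcup_{q<\alpha}E_q\subset E_\alpha\subset\bigcap_{q>\alpha}E_q .$$
The left side is always $\mathcal P^\alpha$-null, and since $\mathcal P^\alpha(E_q)=\infty$ for $q>\alpha$, continuity from above gives no information on the right side. It can really be too small, as the following family shows. Let $K=[0,1]$, let $n$ be an injection of $\mathbb Q\cap(0,1)$ into the positive integers, and choose compact $C_r\subset[2^{-n(r)-1},2^{-n(r)}]$ with $0<\mathcal P^r(C_r)<\infty$. For rational $q$ put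
$$E_q=\{0\}\cup\bigcup_{r\in\mathbb Q,\ 0<r\le q}C_r.$$
Only finitely many $C_r$ leave a given neighbourhood of $0$, so $E_q$ is compact. The family increases, and $\mathcal P^q(E_q)=\mathcal P^q(C_q)\in(0,\infty)$ since the other $C_r$ with $r<q$ are countably many null sets. Now let $\alpha\in(0,1)$ be irrational and $x\in\bigcap_{q>\alpha}E_q$, $x\ne0$. The point $x$ lies in at most two of the sets $C_r$, and for every rational $q>\alpha$ in one with $r\le q$. Letting $q\downarrow\alpha$, one of these at most two numbers $r$ satisfies $r\le\alpha$, hence $r<\alpha$. So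
$$\bigcap_{q>\alpha}E_q=\{0\}\cup\bigcup_{r<\alpha}C_r ,$$
which is $\mathcal P^\alpha$-null. This rational family cannot be extended to even one irrational exponent. A construction has to serve all real exponents at the same time.

## 4. A function whose level sets carry the measure

The layers $L_\beta$ of Section 1 are disjoint, so they look like the level sets of a function. This suggests producing the function first.

**Proposition 4.** Let $K$ be compact and $0<a<b<\dim_{\mathcal P}K$. There are a compact $F\subset K$, a continuous $f:F\to[a,b]$ and constants $0<c\le C<\infty$ such that: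
(i) $c\le\mathcal P^\alpha(\{f=\alpha\})\le C$ for all $\alpha\in[a,b]$;
(ii) $\mathcal P^\alpha(\{f\le\beta\})=0$ whenever $a\le\beta<\alpha\le b$.
Consequently $\mathcal P^\alpha(\{f\le\alpha\})=\mathcal P^\alpha(\{f=\alpha\})\in[c,C]$ for all $\alpha\in[a,b]$.

The last sentence follows from (i) and (ii): the set $\{f<\alpha\}$ is empty (if $\alpha=a$) or the union of countably many sets $\{f\le\beta\}$ with $a\le\beta<\alpha$, so it is $\mathcal P^\alpha$-null.

If $[a,b]$ were all of $(0,s)$, we would set $E_\alpha=\{f\le\alpha\}$ and be done. Since $a>0$ and $b<s$ are required, we glue countably many intervals. On the side of $s$ this is a finite union for each $\alpha$. On the side of $0$ we need infinitely many sets, and we make them shrink to a point to keep compactness.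

**Proof of Theorem 1 and Theorem 2(a) from Proposition 4.**

**Step 1: a point where the dimension concentrates.** We claim there is $x_0\in K$ with $\dim_{\mathcal P}(K\cap B(x_0,\rho))=s$ for all $\rho>0$. Otherwise each $x\in K$ has $\rho_x>0$ with $\dim_{\mathcal P}(K\cap B(x,\rho_x))<s$. Finitely many of the corresponding open balls cover $K$, and stability gives $\dim_{\mathcal P}K<s$, a contradiction. Let
$$A_i=\{x\in K:2^{-i-1}\le|x-x_0|\le2^{-i}\},$$
a compact set. For every $i_0$ we have $K\cap B(x_0,2^{-i_0})=\{x_0\}\cup\bigcup_{i\ge i_0}A_i$, so countable stability (and $s>0$) gives $\sup_{i\ge i_0}\dim_{\mathcal P}A_i=s$.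

**Step 2: the sets to which the proposition is applied.** Choose a strictly increasing $(t_m)_{m\in\mathbb Z}\subset(0,s)$ with $t_m\to0$ as $m\to-\infty$ and $t_m\to s$ as $m\to+\infty$. For $m\ge0$ let $K_m=K$. For $m=-1,-2,\dots$ choose successively positive integers $i_{-1}<i_{-2}<\cdots$ with $\dim_{\mathcal P}A_{i_m}>t_0$, which Step 1 allows, and let $K_m=A_{i_m}$. Then $\dim_{\mathcal P}K_m>t_{m+1}$ for every $m$: for $m\ge0$ because $t_{m+1}<s$, and for $m<0$ because $t_{m+1}\le t_0$. Proposition 4 with $[a,b]=[t_m,t_{m+1}]$ gives $F_m\subset K_m$, $f_m$, $c_m$, $C_m$. For $\alpha\in[t_m,t_{m+1})$ define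
$$E_\alpha=\{x_0\}\cup\bigcup_{l<m}F_l\cup\{x\in F_m:f_m(x)\le\alpha\}\subset K.$$

**Step 3: $E_\alpha$ is compact.** The sets $\{f_m\le\alpha\}$ and $F_l$ are compact. A sequence in $E_\alpha$ either has infinitely many terms in one of these sets or in $\{x_0\}$, and then has a limit point there; or it has a subsequence with terms in $F_l$ with $l\to-\infty$. In that case, since $F_l\subset B(x_0,2^{-i_l})$ for $l<0$ and $i_l\to\infty$, the subsequence converges to $x_0\in E_\alpha$.

**Step 4: the family increases.** Let $\alpha\le\beta$. If both lie in the same interval $[t_m,t_{m+1})$, then $\{f_m\le\alpha\}\subset\{f_m\le\beta\}$. If $\alpha\in[t_m,t_{m+1})$ and $\beta\in[t_{m'},t_{m'+1})$ with $m<m'$, then $\{f_m\le\alpha\}\subset F_m\subset E_\beta$, and the other parts of $E_\alpha$ are parts of $E_\beta$.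

**Step 5: positive and finite measure.** Let $\alpha\in[t_m,t_{m+1})$. First, $\mathcal P^\alpha(E_\alpha)\ge\mathcal P^\alpha(\{f_m=\alpha\})\ge c_m>0$. Next, $\mathcal P^\alpha(\{x_0\})=0$ and $\mathcal P^\alpha(\{f_m\le\alpha\})\le C_m$. For $l<m$ we have $F_l=\{f_l\le t_{l+1}\}$, so $\mathcal P^{t_{l+1}}(F_l)\le C_l$, with $t_{l+1}\le t_m\le\alpha$. If $t_{l+1}<\alpha$, then $\mathcal P^\alpha(F_l)=0$. Equality occurs only for $l=m-1$ and $\alpha=t_m$, and then $\mathcal P^\alpha(F_l)\le C_{m-1}$. By countable subadditivity,
$$c_m\le\mathcal P^\alpha(E_\alpha)\le C_m+C_{m-1}\qquad(t_m\le\alpha<t_{m+1}).\tag{1}$$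
This proves Theorem 1.

**Step 6: the additions in Theorem 2(a).** A compact subinterval of $(0,s)$ meets finitely many of the intervals $[t_m,t_{m+1})$, so (1) gives the bounds. If $\alpha\in[t_m,t_{m+1})$ and a point lies in all $E_\beta$ with $\alpha<\beta<t_{m+1}$, then either it lies in $\{x_0\}\cup\bigcup_{l<m}F_l$, or it lies in $F_m$ with $f_m\le\beta$ for all these $\beta$, so $f_m\le\alpha$. In both cases it is in $E_\alpha$. Hence $E_\alpha=\bigcap_{\alpha<\beta<s}E_\beta$, the other inclusion being Step 4. Finally $x_0\in E_\alpha$ for all $\alpha$, and $\mathcal P^0(\{x_0\})=1$ since $\mathcal P^0$ is counting measure. $\square$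

## 5. The endpoint exponent and analytic sets

The condition in Theorem 2(b) can fail. In $[0,1]$ take $s\in(0,1]$, $t_m\uparrow s$ strictly with $t_m>0$, and compact $C_m\subset[2^{-m-1},2^{-m}]$ with $0<\mathcal P^{t_m}(C_m)<\infty$. Then $K=\{0\}\cup\bigcup_mC_m$ is compact, $\dim_{\mathcal P}K=\sup_mt_m=s$, and $\mathcal P^s(K)=0$ because each $C_m$ is $\mathcal P^s$-null.

**Proof of Theorem 2(b).** If the family exists on $(0,s]$, then $\mathcal P^s(K)\ge\mathcal P^s(E_s)>0$. Conversely, let $\mathcal P^s(K)>0$. There is a compact $E_s\subset K$ with $0<\mathcal P^s(E_s)<\infty$: take $E_s=K$ if $\mathcal P^s(K)<\infty$, and use Joyce–Preiss otherwise. Then $\dim_{\mathcal P}E_s=s$, and Theorem 1 applied to the compact set $E_s$ gives an increasing family $E_\alpha\subset E_s\subset K$, $0<\alpha<s$. $\square$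

**Proof of Theorem 2(c).** Choose $0<t_0<t_1<\cdots$ with $t_m\uparrow s$. As $t_0<\dim_{\mathcal P}A$, we have $\mathcal P^{t_0}(A)=\infty$, and Joyce–Preiss gives a compact $A_0\subset A$ with $0<\mathcal P^{t_0}(A_0)<\infty$, so $\dim_{\mathcal P}A_0=t_0$. Theorem 1 gives an increasing family $(E_\alpha)_{0<\alpha<t_0}$ of compact subsets of $A_0$ with $0<\mathcal P^\alpha(E_\alpha)<\infty$.

For $m\ge0$ pick $\gamma_m\in(t_{m+1},s)$. Since $\mathcal P^{\gamma_m}(A)=\infty$, there is a compact $K_m\subset A$ with $0<\mathcal P^{\gamma_m}(K_m)<\infty$, so $\dim_{\mathcal P}K_m=\gamma_m>t_{m+1}$. Apply Proposition 4 to $K_m$ on $[t_m,t_{m+1}]$ to get $F_m,f_m$. For $\alpha\in[t_m,t_{m+1})$ put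
$$E_\alpha=A_0\cup\bigcup_{0\le l<m}F_l\cup\{f_m\le\alpha\}.$$
This is a finite union of compact subsets of $A$, and it contains all $E_\beta$ with $\beta\le\alpha$: those with $\beta<t_0$ lie in $A_0$, and for the others the argument of Step 4 in Section 4 applies. We have $\mathcal P^\alpha(E_\alpha)\ge\mathcal P^\alpha(\{f_m=\alpha\})>0$. Also $\mathcal P^\alpha(E_\alpha)<\infty$, because $\mathcal P^{t_0}(A_0)<\infty$ with $t_0\le\alpha$, $\mathcal P^{t_{l+1}}(F_l)<\infty$ with $t_{l+1}\le\alpha$ for $l<m$, and $\mathcal P^\alpha(\{f_m\le\alpha\})<\infty$. $\square$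

All that remains is Proposition 4.

## 6. At scale $2^{-n}$ only about $n$ exponents are visible

How can a continuum of layers fit together so economically? Consider one step in $[0,1)$, with the dyadic intervals of length $2^{-n}$. A set of exponent $\alpha$ should occupy about $2^{n\alpha}$ of them. Two exponents that differ by at most $1/n$ give counts that differ at most by the factor $2$. So at this scale we only need to distinguish about $n(b-a)$ groups of exponents: split $[a,b]$ into consecutive intervals $J_j=[u_j,v_j]$ of length about $1/n$, and reserve about $2^{nv_j}$ dyadic intervals for the exponents in $J_j$. The counts grow geometrically in $j$, so the total reserved for $J_1,\dots,J_j$ is at most a constant times $2^{nv_j}$, the amount needed for $J_j$ alone.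

For example, let $a=\frac14$, $b=\frac34$, $n=8$. Four intervals of length $\frac18$ have right endpoints $\frac38,\frac12,\frac58,\frac34$, and the reserved numbers are $8,16,32,64$. Together this is $120$ of the $256$ available intervals, and the first $j$ groups together hold $8,24,56,120$ intervals, each time less than twice the last group.

The plan is to iterate this: inside each chosen cube, which now has a label interval $J$ of length at most about one over its level, go to a much deeper level and split $J$ again. A point of the limit set $F$ has a shrinking sequence of label intervals, and $f$ is their common point.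

Two things must be handled. First, $K$ is arbitrary. It may look thin at most scales, and $\dim_{\mathcal P}K>\sigma$ only guarantees many cubes at infinitely many scales. We may choose $n$ among those, and by Lemma 3(2) a sequence of good scales suffices for the lower bound on the measure. Secondly, the upper bound through Lemma 3(1) concerns every scale, also the intermediate scales between a parent cube and its children. If a child of mass $2^{-n\alpha}$ sits alone in a large region of diameter $2^{-i}$ with $i$ much smaller than $n$, then a ball of radius about $2^{-i}$ around it has mass only $2^{-n\alpha}$, far less than $2^{-i\alpha}$. So each intermediate cube $Q$ of level $i$ that contains children for the exponent $\alpha$ must contain at least a constant times $2^{(n-i)\alpha}$ of them. Section 7 arranges this for the supply of available cubes, and Section 8 for each reserved group.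

## 7. Rich cubes, records and pruning

From now on $K$, $a$, $b$ are as in Proposition 4. Fix $\sigma$ with $b<\sigma<\dim_{\mathcal P}K$ and put
$$\kappa=\tfrac12\,3^{-d}\bigl(1-2^{-(\sigma-b)}\bigr)\le\tfrac16,\qquad\lambda=(1-2^{-a})^2.$$

**Definition (cubes, rich cubes).** A *cube of level $k$* ($k\ge0$) is a half-open dyadic cube of side $2^{-k}$; "cube" always means such a cube. A cube $R$ is *rich* if $\dim_{\mathcal P}(K\cap R)>\sigma$.

A cube containing a rich cube is rich. Two cubes are either nested or disjoint. For an example take $d=1$, $\sigma=\frac12$ and $K=[0,\frac12]\cup\{\frac12+\frac1m:m\ge3\}$. The cube $[0,\frac12)$ is rich; the cube $[\frac12,1)$ is not, since it contains only countably many points of $K$.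

**Definition (records).** Let $R$ be rich of level $p$. For $k\ge p$ let $N_k$ be the number of rich level-$k$ cubes contained in $R$, and $g(k)=N_k2^{-k\sigma}$. A *record* of $R$ is an $n\ge p$ with $g(n)\ge g(i)$ for $p\le i\le n$.

In the example with $R=[0,1)$ we have $N_0=1$ and $N_k=2^{k-1}$ for $k\ge1$, so $g(0)=1$ and $g(k)=\frac12\,2^{k/2}$ for $k\ge1$: the values are $1,\ 0.71,\ 1,\ 1.41,\dots$ (rounded). The records are $0$ and all $n\ge2$.

**Lemma 5.** A rich cube $R$ of level $p$ has infinitely many records, and at a record $n$
$$N_i\le N_n2^{-(n-i)\sigma}\quad(p\le i\le n),\qquad N_n\ge2^{(n-p)\sigma}.\tag{2}$$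

**Proof.** Let $K'$ be $K\cap R$ minus all non-rich subcubes of $R$. There are countably many of these subcubes and each meets $K$ in a set of packing dimension at most $\sigma$. If also $\dim_{\mathcal P}K'\le\sigma$, countable stability would give $\dim_{\mathcal P}(K\cap R)\le\sigma$, which is false. So $\dim_{\mathcal P}K'>\sigma$ and $\overline{\dim}_BK'>\sigma$. Every subcube of $R$ that meets $K'$ is rich, so $N_k\ge D_k(K')$ for $k\ge p$. Hence there is $\sigma'>\sigma$ with $N_k\ge2^{k\sigma'}$ for infinitely many $k$, and $g$ is unbounded. Given $M\ge p$, the smallest $n$ with $g(n)>\max_{p\le i\le M}g(i)$ is a record and $n>M$. So there are infinitely many records. The first part of (2) is the definition of a record. The second is $g(n)\ge g(p)=2^{-p\sigma}$, since $N_p=1$. $\square$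

For a family $S$ of level-$n$ cubes and a cube $Q$, write $S\cap Q$ for the set of members of $S$ contained in $Q$, and $S\setminus Q$ for the rest. We say $Q$ *meets* $S$ if $S\cap Q\ne\emptyset$.

**Lemma 6.** Let $R$ be rich of level $p$ and $n$ a record of $R$. There is a family $S$ of rich level-$n$ cubes contained in $R$ such that:
(1) the closures of distinct cubes of $S$ are at distance at least $2\cdot2^{-n}$;
(2) $\#S\ge\frac12\,3^{-d}2^{(n-p)\sigma}$;
(3) for every cube $Q\subset R$ of level $i\in[p,n]$ that meets $S$, and every $\alpha\le b$,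
$$\#(S\cap Q)\ge\kappa2^{(n-i)b}\ge\kappa2^{(n-i)\alpha}.\tag{3}$$

**Proof.**

**Step 1: separate the cubes.** Group the $N_n$ rich level-$n$ subcubes of $R$ by the residues mod $3$ of their $d$ integer indices. Some class $S_1$ has at least $3^{-d}N_n$ members. Two distinct members have some index differing by at least $3$, so their closures are at distance at least $2\cdot2^{-n}$.

**Step 2: remove thin places.** Start with $S=S_1$. While there is a cube $Q\subset R$ of some level $i\in[p,n]$ with $0<\#(S\cap Q)<\kappa2^{(n-i)b}$, delete $S\cap Q$ from $S$. Each $Q$ is used at most once, because afterwards $S\cap Q=\emptyset$; and each $Q$ used is rich, because it contains a rich cube. So at most $N_i$ cubes of level $i$ are used, and by (2) the number of deleted members is at most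
$$\sum_{i=p}^nN_i\,\kappa2^{(n-i)b}\le\kappa N_n\sum_{i=p}^n2^{-(n-i)(\sigma-b)}\le\frac{\kappa N_n}{1-2^{-(\sigma-b)}}=\tfrac12\,3^{-d}N_n.$$
The process stops after finitely many deletions, the final $S$ has $\#S\ge\frac12\,3^{-d}N_n\ge\frac12\,3^{-d}2^{(n-p)\sigma}$, and (3) holds because no further deletion is possible. $\square$

## 8. Trimming an order-interval

The family $S$ is dense enough for every exponent up to $b$, but it is too large: for the exponents near $\alpha$ we want about $2^{n\alpha}$ of its members, chosen without creating thin places. The way to choose is by order.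

Fix an order on the $2^d$ children of each cube and order $S$ by the resulting lexicographic order of the dyadic tree. For $d=1$ this can be the order from left to right. For each cube $Q$, the set $S\cap Q$ is then an *order-interval* of $S$: it contains every member of $S$ lying between two of its members.

If $I\subset S$ is an order-interval, then a cube $Q$ that meets $I$ and contains neither the first nor the last element of $I$ satisfies $S\cap Q\subset I$, so it inherits (3). Only the cubes at the two ends can be thin in $I$. For instance, let $d=1$, $p=0$, let $S$ consist of all $2^n$ dyadic intervals of level $n$ in $[0,1)$, and let $I$ consist of the first $2^{n-1}+1$ of them. Then $Q=[\frac12,1)$ contains just one member of $I$, and for large $n$ this is less than $\kappa2^{(n-1)\alpha}$. The cure is to drop that member. The next lemma says that such cuts at both ends cost only a fixed proportion.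

**Lemma 7.** Let $R$, $n$, $S$ be as in Lemma 6, with $S$ ordered as above. Let $\alpha\in[a,b]$, write $\theta(Q)=\kappa2^{(n-i)\alpha}$ for $Q\subset R$ of level $i\in[p,n]$, and let $I\subset S$ be an order-interval with $\#I\ge\theta(R)$. There is $T\subset I$ with $\#T\ge\lambda\#I$ such that $\#(T\cap Q)\ge\lambda\theta(Q)$ for every cube $Q\subset R$ of level in $[p,n]$ that meets $T$.

**Proof.** All cubes $Q$ below are contained in $R$ and have level in $[p,n]$. Put $\tau=1-2^{-\alpha}$; since $\alpha\ge a$, $\tau^2\ge\lambda$. If $Q\subsetneq Q'$, the level of $Q$ is larger by at least $1$, so $\theta(Q)\le2^{-\alpha}\theta(Q')$.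

**Step 1: cut at the first element.** The cubes $Q$ that contain the first element of $I$ and satisfy $\#(I\cap Q)<\theta(Q)$ form a chain, as they all contain a common cube. The chain does not include $R$, since $\#I\ge\theta(R)$. Let $Q^-$ be its largest element, if there is one, and $I_1=I\setminus Q^-$; otherwise let $I_1=I$. The loss is less than $\theta(Q^-)\le2^{-\alpha}\theta(R)\le2^{-\alpha}\#I$, so $\#I_1\ge\tau\#I>0$. The removed part $I\cap Q^-$ is an order-interval containing the first element of $I$ and is not all of $I$, so $I_1$ still contains the last element of $I$.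

**Step 2: after this cut only the last end can be thin.** We claim: if $Q$ meets $I_1$ and does not contain the last element of $I$, then $\#(I_1\cap Q)\ge\tau\theta(Q)$. Since $Q$ meets $I_1$, $Q\not\subset Q^-$ (if $Q^-$ exists).

Suppose $Q$ contains the first element of $I$. If $Q^-$ exists, then $Q$ and $Q^-$ are nested, so $Q\supsetneq Q^-$, and by maximality of $Q^-$ the cube $Q$ is not in the chain. If $Q^-$ does not exist, the chain is empty. In both cases $\#(I\cap Q)\ge\theta(Q)$. Removing $Q^-$ costs less than $\theta(Q^-)\le2^{-\alpha}\theta(Q)$, and the claim follows.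

Suppose $Q$ contains neither the first nor the last element of $I$. The order-interval $S\cap Q$ meets $I$. If it had a member outside $I$, it would contain the first or the last element of $I$. So $S\cap Q\subset I$. Moreover $Q\cap Q^-=\emptyset$ if $Q^-$ exists, since $Q\not\subset Q^-$, and $Q^-\subset Q$ would put the first element into $Q$. Hence $I_1\cap Q=S\cap Q$, and (3) gives $\#(I_1\cap Q)\ge\theta(Q)$.

**Step 3: cut at the last element.** The cubes $Q$ that contain the last element of $I$ and satisfy $\#(I_1\cap Q)<\tau\theta(Q)$ form a chain. It does not include $R$, since $\#I_1\ge\tau\#I\ge\tau\theta(R)$. Let $Q^+$ be its largest element, if there is one, and $T=I_1\setminus Q^+$; otherwise let $T=I_1$. The loss is less than $\tau\theta(Q^+)\le2^{-\alpha}\tau\theta(R)\le2^{-\alpha}\#I_1$, so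
$$\#T\ge\tau\#I_1\ge\tau^2\#I\ge\lambda\#I.$$

**Step 4: $T$ has no thin place.** Let $Q$ meet $T$, so that $Q\not\subset Q^+$ if $Q^+$ exists. If $Q$ contains the last element of $I$, then $Q\supsetneq Q^+$ (when $Q^+$ exists), and $Q$ is not in the chain of Step 3, so $\#(I_1\cap Q)\ge\tau\theta(Q)$. The removal costs less than $\tau\theta(Q^+)\le2^{-\alpha}\tau\theta(Q)$, so $\#(T\cap Q)\ge\tau^2\theta(Q)$. If $Q$ does not contain the last element, then $Q\cap Q^+=\emptyset$ when $Q^+$ exists, so $T\cap Q=I_1\cap Q$, and Step 2 gives $\#(T\cap Q)\ge\tau\theta(Q)$. As $\tau\ge\tau^2\ge\lambda$, the lemma is proved. $\square$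

## 9. Construction of $F$ and $f$

**Definition (piece).** A *piece* is a triple $(R,J,m)$ with $R$ a rich cube of level $p$, $J=[u,v]\subset[a,b]$, $u<v$, and $m>0$, such that
$$p\,|J|\le1,\qquad\tfrac12\,2^{-pv}\le m\le\lambda^{-1}2^{-pv}.\tag{4}$$

Here $J$ is the set of exponents still possible in $R$, and $m$ is the mass that $R$ will have for the measure on each level set $\{f=\alpha\}$ that passes through it; (4) says that $m$ is the right mass, $(\text{side})^v$, up to constants. By $p|J|\le1$, replacing $v$ by another exponent of $J$ changes $2^{-pv}$ by at most a factor $2$. The constants in (4) are the same at all stages; this is what will make the bounds in Proposition 4(i) uniform.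

**Step 1: the starting piece.** The compact set $K$ meets finitely many cubes of level $0$, so by stability one of them, $R_0$, is rich. The only stage-$0$ piece is $(R_0,[a,b],1)$. It satisfies (4) because $p=0$.

**Step 2: choose the next level.** Let $(R,J,m)$ be a stage-$k$ piece of level $p$. Choose a record $n>p$ of $R$ so large that
$$n\ge(k+1)^2,\qquad n|J|\ge1,\qquad m2^{nu}\ge1,\qquad\tfrac12\,3^{-d}2^{(n-p)\sigma}\ge8m2^{nb}.$$
This is possible since $u\ge a>0$ and $\sigma>b$. Take $S\subset R$ from Lemma 6, ordered as in Section 8.

**Step 3: split $J$ and reserve order-intervals.** Let $N=\lceil n|J|\rceil\le2n|J|$, and split $J$ into $N$ consecutive closed intervals $J_j=[u_j,v_j]$ of equal length $|J|/N\in[\frac1{2n},\frac1n]$. Put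
$$M_j=\lceil m2^{nv_j}\rceil\in[m2^{nv_j},\,2m2^{nv_j}],$$
where we used $m2^{nv_j}\ge m2^{nu}\ge1$. Since $2^{nv_j}/2^{nv_{j-1}}\ge\sqrt2$,
$$M_1+\dots+M_j\le\frac{2m2^{nv_j}}{1-2^{-1/2}}\le8m2^{nv_j}.\tag{5}$$
In particular $\sum_jM_j\le8m2^{nb}\le\frac12\,3^{-d}2^{(n-p)\sigma}\le\#S$. So we may choose consecutive order-intervals $I_1<I_2<\dots<I_N$ of $S$, starting at the first element of $S$, with $\#I_j=M_j$. Put $G_j=I_1\cup\dots\cup I_j$. This is an initial segment of $S$ with
$$\#G_j\le8m2^{nv_j}.\tag{6}$$

**Step 4: trim.** To apply Lemma 7 to $I_j$ with exponent $v_j$ we need $\#I_j\ge\kappa2^{(n-p)v_j}$. Using $v_j\ge u$, then $2^{-pu}=2^{-pv}2^{p|J|}\le2\cdot2^{-pv}$, then $\kappa\le\frac14$, then (4),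
$$\kappa2^{(n-p)v_j}\le\kappa2^{nv_j}2^{-pu}\le2\kappa2^{nv_j}2^{-pv}\le\tfrac12\,2^{-pv}2^{nv_j}\le m2^{nv_j}\le M_j.\tag{7}$$
So Lemma 7 gives $T_j\subset I_j$ with
$$\lambda M_j\le\#T_j\le M_j,\qquad\#(T_j\cap Q)\ge\lambda\kappa2^{(n-i)v_j}\tag{8}$$
for all cubes $Q\subset R$ of level $i\in[p,n]$ that meet $T_j$.

**Step 5: the children.** The children of $(R,J,m)$ are the triples $(q,J_j,m/\#T_j)$ with $q\in T_j$, $1\le j\le N$. They are pieces: $q$ is rich of level $n$, $n|J_j|\le1$, and
$$\tfrac12\,2^{-nv_j}\le\frac m{M_j}\le\frac m{\#T_j}\le\frac m{\lambda M_j}\le\lambda^{-1}2^{-nv_j}.$$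
The stage-$(k+1)$ pieces are all children of all stage-$k$ pieces. There are finitely many pieces at each stage. We often write $R$ for the piece $(R,J,m)$, and $m(R)$ for its mass.

**Step 6: levels and separation.** Stage-$k$ pieces have level at least $k^2$, and levels strictly increase along branches. By Lemma 6(1), the closures of distinct children of one parent are at distance at least twice their side. Given two distinct stage-$k$ pieces, look at the stage where their branches split: they lie in, or are, two distinct children of one parent, and their sides are at most the side of these children. So the closures of two distinct stage-$k$ pieces are at distance at least twice the side of each of them.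

**Step 7: the set and the function.** Let
$$F=\bigcap_k\ \bigcup\{\overline R:R\text{ a stage-}k\text{ piece}\}.$$
This is an intersection of finite unions of compact sets, so it is compact. We have $F\subset K$: a point of $F$ lies in closures of pieces of arbitrarily small diameter, and pieces meet $K$ because they are rich; and $K$ is closed. By Step 6, each $x\in F$ lies in $\overline R$ for exactly one stage-$k$ piece $(R_k,J_k,m_k)=(R_k(x),J_k(x),m_k(x))$, and $R_{k+1}$ is a child of $R_k$ because the closure of its parent contains $x$. Let $p_k=p_k(x)$ be the level of $R_k$, so $p_0=0$ and $p_k\ge k^2$, and write $J_k=[u_k,v_k]$. By (4), $|J_k|\le1/p_k\le k^{-2}$ for $k\ge1$, so we may let $f(x)$ be the unique point of $\bigcap_kJ_k$. The sets $F\cap\overline R$, with $R$ a stage-$k$ piece, are finitely many disjoint closed sets covering $F$, so they are relatively open in $F$. On each of them $f$ takes values in an interval of length at most $k^{-2}$. Hence $f$ is continuous.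

**Step 8: the cube inside a ball.** This fixes notation for the mass estimates. For $x\in F$ and $0<t\le\sqrt d$ let $i\ge0$ be the integer with
$$\sqrt d\,2^{-i}\le t<2\sqrt d\,2^{-i}.\tag{9}$$
Let $k$ satisfy $p_k\le i<p_{k+1}$, put $p=p_k$ and $n=p_{k+1}$, and let $Q$ be the level-$i$ cube with $R_{k+1}\subset Q\subset R_k$. Since $x\in\overline{R_{k+1}}\subset\overline Q$ and $\operatorname{diam}\overline Q=\sqrt d\,2^{-i}\le t$, we have $\overline Q\subset B(x,t)$.

## 10. Level sets: proof of Proposition 4(i)

Let $\alpha\in[a,b]$. For an interval $J=[u,v]$ write $J^+=[u,v)$ and $J^-=(u,v]$. Let $F_\alpha^{\pm}$ be the set of $x\in F$ with $\alpha\in J_k(x)^{\pm}$ for all $k$.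

**Step 1: $\{f=\alpha\}=F_\alpha^+\cup F_\alpha^-$.** The half-open intervals make the branches through $\alpha$ unambiguous. If $x\in F_\alpha^\pm$, then $\alpha\in J_k(x)$ for all $k$, so $f(x)=\alpha$. Conversely let $f(x)=\alpha$, so that $u_k\le\alpha\le v_k$ for all $k$. If $x\notin F_\alpha^+\cup F_\alpha^-$, then $v_k=\alpha$ for some $k$ and $u_l=\alpha$ for some $l$. As the intervals are nested, $J_{\max(k,l)}=\{\alpha\}$, which is impossible since $u<v$ for every piece.

Since $J_0=[a,b]$, we have $F_b^+=F_a^-=\emptyset$. From now on let $*$ be a sign with $\alpha\in[a,b]^*$. For every $\alpha$ at least one sign qualifies. We show that $\mathcal P^\alpha(F_\alpha^*)$ is bounded below and above.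

**Step 2: a probability measure on $F_\alpha^*$.** Let $\mathcal T_k$ be the set of stage-$k$ pieces with $\alpha\in J^*$. The starting piece is in $\mathcal T_0$. When $J$ is split into $J_1,\dots,J_N$, the sets $J_j^*$ partition $J^*$. So each $R\in\mathcal T_k$ has exactly one $j$ with $\alpha\in J_j^*$; its children in $\mathcal T_{k+1}$ are the elements of $T_j$, with equal masses $m(R)/\#T_j$ that add up to $m(R)$. Every member of $\mathcal T_{k+1}$ has its parent in $\mathcal T_k$. Hence $\sum_{R\in\mathcal T_k}m(R)=1$ for all $k$.

Pick $y_R\in R$ for each piece and let $\mu$ be a weak limit point of the probability measures $\mu_l=\sum_{R\in\mathcal T_l}m(R)\delta_{y_R}$, all supported in $\overline{R_0}$. For $R\in\mathcal T_k$ and $l\ge k$ we have $\mu_l(\overline R)\ge m(R)$, because the descendants of $R$ in $\mathcal T_l$ have total mass $m(R)$. As $\overline R$ is closed, $\mu(\overline R)\ge m(R)$. The sets $\overline R$, $R\in\mathcal T_k$, are disjoint, and $\mu$ has total mass $1=\sum_{R\in\mathcal T_k}m(R)$, so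
$$\mu(\overline R)=m(R)\quad(R\in\mathcal T_k),\qquad\mu\Bigl(\bigcup_{R\in\mathcal T_k}\overline R\Bigr)=1 .$$
The unions decrease with $k$, and their intersection is $F_\alpha^*$: a point of the intersection lies in $F$, and its stage-$k$ piece $R_k(x)$, being the only one whose closure contains it, is in $\mathcal T_k$. So $F_\alpha^*$ is compact and $\mu(F_\alpha^*)=1$.

**Step 3: lower bound for $\mathcal P^\alpha$.** We look at the scales $2^{-p_k}$ only. Let $x\in F_\alpha^*$. By Step 6 of Section 9, the ball $B(x,2^{-p_k})$ meets no closure of a stage-$k$ piece other than $\overline{R_k}$. So by (4) and $\alpha\le v_k$,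
$$\mu(B(x,2^{-p_k}))\le m_k\le\lambda^{-1}2^{-p_kv_k}\le\lambda^{-1}(2^{-p_k})^\alpha.$$
As $p_k\to\infty$, Lemma 3(2) with constant $\lambda^{-1}$ gives $\mathcal P^\alpha(F_\alpha^*)\ge\frac\lambda2(2/5)^\alpha$.

**Step 4: upper bound.** Now every scale counts, and the trimming pays off. Let $x\in F_\alpha^*$, $0<t\le\sqrt d$, take $i,k,p,n,Q$ as in Step 8 of Section 9, and let $j$ be the index, for the parent $R_k$, with $R_{k+1}\in T_j$. Then $\alpha\in J_j^*$, and all elements of $T_j$ belong to $\mathcal T_{k+1}$, so their closures are disjoint of measure $m_k/\#T_j$ each. Since $Q\supset R_{k+1}$ meets $T_j$, (8) applies. With $\#T_j\le M_j\le2m_k2^{nv_j}$,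
$$\mu(B(x,t))\ge\mu(\overline Q)\ge m_k\frac{\#(T_j\cap Q)}{\#T_j}\ge\frac{\lambda\kappa2^{(n-i)v_j}}{2\cdot2^{nv_j}}=\tfrac{\lambda\kappa}2\,2^{-iv_j}.$$
As $\alpha\in J_j$ and $|J_j|\le\frac1n$, we have $0\le v_j-\alpha\le\frac1n$, and $i<n$, so $2^{-iv_j}\ge\frac12\,2^{-i\alpha}$. With (9),
$$\mu(B(x,t))\ge\tfrac{\lambda\kappa}4\,2^{-i\alpha}\ge\tfrac{\lambda\kappa}4\Bigl(\frac t{2\sqrt d}\Bigr)^\alpha .$$
Lemma 3(1) gives $\mathcal P^\alpha(F_\alpha^*)\le\frac4{\lambda\kappa}(4\sqrt d)^\alpha$.

**Step 5: constants.** By Step 1 and subadditivity, (i) holds with $c=\frac\lambda2(2/5)^b$ and $C=\frac8{\lambda\kappa}(4\sqrt d)^b$, which depend only on $d,a,b,\sigma$. $\square$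

## 11. Sublevel sets: proof of Proposition 4(ii)

Let $a\le\beta<\alpha\le b$, put $\beta'=\frac{\alpha+\beta}2$ and $E=\{f\le\beta\}$. We construct a probability measure $\nu$ such that $\nu(B(x,t))\ge c'\,t^{\beta'}$ on $E$. Then $\mathcal P^{\beta'}(E)<\infty$ by Lemma 3(1), and since $\beta'<\alpha$ we get $\mathcal P^\alpha(E)=0$. Because there is room between $\beta$ and $\beta'$, we can afford to lose a constant factor at each stage: stage $k$ takes place at level at least $k^2$, so a factor $C_1^k$ is small compared with $2^{k^2\varepsilon}$, for any fixed $\varepsilon>0$.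

**Definition (live pieces).** A piece is *live* if $u\le\beta$. For a live piece $R$ of level $p$ whose children have level $n$, let $j^*=\max\{j:u_j\le\beta\}$ and $e=e(R)=v_{j^*}$.

The starting piece is live, and ancestors of live pieces are live. Since $u_1=u\le\beta$, $j^*$ is well defined. From $v_{j^*}=u_{j^*}+|J_{j^*}|$,
$$e\le v,\qquad e\le\beta+\tfrac1n.\tag{10}$$
(It may happen that $e<\beta$, namely if $v<\beta$. This does no harm.) The live children of $R$ are the elements of $T_1\cup\dots\cup T_{j^*}\subset G_{j^*}$. In the numerical example of Section 6, with $\beta=0.45$, the left endpoints $0.25,0.375,0.5,0.625$ give $j^*=2$, $e=\frac12$ and $\#G_2=24$.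

**Step 1: the measure.** One might spread the mass of $R$ over its live children only. But a cube $Q$ may meet only $T_{j'}$ with $j'<j^*$, and then (8) guarantees only $\lambda\kappa2^{(n-i)v_{j'}}$ live children in it, with an exponent smaller than $e$. We therefore give mass to all of the initial segment $G_{j^*}$, including the members lost in trimming. Define $w(R_0)=1$ and, for live $R$,
$$w(q)=w(R)/\#G_{j^*}\qquad\text{for all }q\in G_{j^*}.$$
The cubes in $G_{j^*}\setminus(T_1\cup\dots\cup T_{j^*})$ are called *dead* and are not subdivided. Let $\nu_k$ be the probability measure placing mass $w(q)$ at a point of $q$, for each live stage-$k$ piece $q$ and each dead cube $q$ created up to stage $k$. The total mass is $1$ because each live piece passes all its mass on to $G_{j^*}$. Let $\nu$ be a weak limit point of $(\nu_k)$. All $\nu_k$ live in $\overline{R_0}$, so $\nu(\mathbb R^d)=1$. For each live or dead $q$ we have $\nu_k(\overline q)\ge w(q)$ for all large $k$, and $\overline q$ is closed, so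
$$\nu(\overline q)\ge w(q).\tag{11}$$

**Step 2: no intermediate cube is thin.** We claim: if $R$ is live and $Q\subset R$ has level $i\in[p,n]$ and meets $T_1\cup\dots\cup T_{j^*}$, then
$$\#(G_{j^*}\cap Q)\ge\lambda\kappa2^{(n-i)e}.\tag{12}$$
If $S\cap Q\subset G_{j^*}$, then (3) gives $\#(G_{j^*}\cap Q)=\#(S\cap Q)\ge\kappa2^{(n-i)e}$. Otherwise the order-interval $S\cap Q$ meets the initial segment $G_{j^*}$ without being contained in it, so it contains the last element of $G_{j^*}$, which is the last element of $I_{j^*}$. If $Q$ meets $T_{j^*}$, use (8) with $j=j^*$ and $v_{j^*}=e$. If $Q$ meets $T_{j'}$ for some $j'<j^*$, then $S\cap Q$ contains an element of $I_{j'}$, which precedes $I_{j^*}$, and the last element of $I_{j^*}$. So $S\cap Q\supset I_{j^*}$, and by (7)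
$$\#(G_{j^*}\cap Q)\ge\#I_{j^*}=M_{j^*}\ge\kappa2^{(n-p)e}\ge\kappa2^{(n-i)e}.$$

**Step 3: the masses do not decay too fast.** We claim that, with $C_1=16/\lambda$, every live stage-$k$ piece $R$ of level $p$ satisfies $w(R)\ge C_1^{-k}2^{-p\beta}$. This is true for $k=0$. Assume it for $R$. By (4) and (10), $m\le\lambda^{-1}2^{-pv}\le\lambda^{-1}2^{-pe}$, so
$$\frac{w(R)}m\ge\lambda C_1^{-k}2^{-p\beta+pe}.\tag{13}$$
By (6), $\#G_{j^*}\le8m2^{ne}$. So for a live child $q$, which has level $n$,
$$w(q)\ge\frac{w(R)}{8m2^{ne}}\ge\tfrac\lambda8C_1^{-k}2^{-p\beta+pe-ne}=\tfrac\lambda8C_1^{-k}2^{-n\beta}2^{-(n-p)(e-\beta)}\ge\tfrac\lambda{16}C_1^{-k}2^{-n\beta}=C_1^{-(k+1)}2^{-n\beta},$$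
where we used $(n-p)(e-\beta)\le(n-p)/n\le1$ from (10).

**Step 4: the mass of balls.** Let $x\in E$, $0<t\le\sqrt d$, with $i,k,p,n,Q$ as in Step 8 of Section 9. Since $u_l(x)\le f(x)\le\beta$ for all $l$, all pieces $R_l(x)$ are live. In particular $R_{k+1}\subset Q$ is a live child of $R_k$, so $Q$ meets $T_1\cup\dots\cup T_{j^*}$ with $j^*=j^*(R_k)$, and (12) applies. Distinct cubes of $G_{j^*}\subset S$ have disjoint closures. By (11), (12), (6), and then (13),
$$\nu(B(x,t))\ge\nu(\overline Q)\ge w(R_k)\frac{\#(G_{j^*}\cap Q)}{\#G_{j^*}}\ge\frac{w(R_k)}{m_k}\cdot\frac{\lambda\kappa}8\,2^{-ie}\ge\frac{\lambda^2\kappa}8C_1^{-k}2^{-i\beta}2^{-(i-p)(e-\beta)}\ge\frac{\lambda^2\kappa}{16}C_1^{-k}2^{-i\beta},$$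
since $(i-p)(e-\beta)\le(i-p)/n\le1$.

**Step 5: absorb the loss.** As $i\ge p_k\ge k^2$,
$$C_1^k2^{-i(\beta'-\beta)}\le D:=\sup_{l\ge0}C_1^l2^{-l^2(\beta'-\beta)}<\infty,$$
that is, $C_1^{-k}2^{-i\beta}\ge D^{-1}2^{-i\beta'}$. With (9),
$$\nu(B(x,t))\ge\frac{\lambda^2\kappa}{16D}\,2^{-i\beta'}\ge\frac{\lambda^2\kappa}{16D}\Bigl(\frac t{2\sqrt d}\Bigr)^{\beta'}\qquad(x\in E,\ 0<t\le\sqrt d).$$
By Lemma 3(1), $\mathcal P^{\beta'}(E)<\infty$, and since $\beta'<\alpha$, $\mathcal P^\alpha(E)=0$. This proves Proposition 4(ii), and with it Proposition 4 and Theorems 1 and 2. $\square$
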